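# How many swaps away from noncrossing do jellyfish invariants stay independent?

## The guess that every extra row buys a swap

To each set partition of $\{1,\dots,n\}$ with $d$ blocks of size at least $r$ one can attach a determinant, its $r$-jellyfish invariant. For noncrossing partitions and $r\ge2$ these determinants are known to be linearly independent. How far from noncrossing may we go before independence breaks? If distance is counted in adjacent swaps of labels, a first guess is that larger $r$ means more room, at the rate of one swap per unit of $r$: for $r\ge 3$, all partitions within $r-3$ swaps of a noncrossing one should give independent determinants. The question in this form comes from Chris Fraser, Rebecca Patrias, Oliver Pechenik, Jessica Striker, "Web invariants for flamingo Specht modules", arXiv:2308.07256 (2023). Let us make it precise and test it.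

Fix integers $n,d,r\ge1$ with $n\ge rd$, put $k=n-rd+r$, and let $X=(x_{i,j})$ be a $k\times n$ matrix of indeterminates.

**Definition (partitions and swaps).** $\Pi(n,d,r)$ is the set of set partitions of $[n]=\{1,\dots,n\}$ into exactly $d$ blocks, each of size at least $r$. An ordered set partition $\pi=(\pi_1|\cdots|\pi_d)$ is such a partition with a chosen linear order on its blocks. A partition is noncrossing (NC) if there are no $p<q<p'<q'$ with $p,p'$ in one block and $q,q'$ in a different block. The adjacent transposition $s_i=(i\ \,i+1)$ acts by swapping the labels $i$ and $i+1$. For $t\ge0$, $\mathscr S_t\subset\Pi(n,d,r)$ is the set of partitions that can be made noncrossing by at most $t$ adjacent transpositions.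

I often write a partition as a word: $AABABB$ is $\{1,2,4\},\{3,5,6\}$. It is crossing (look at $2,3,4,5$), and $s_3$ turns it into $AAABBB$, so it lies in $\mathscr S_1$. A swap exchanges two neighboring letters.

**Definition (jellyfish invariant).** For $\pi=(\pi_1|\cdots|\pi_d)$, the polynomial $[\pi]_r$ is the determinant of the following $n\times n$ matrix. For each $\ell=1,\dots,d$ in order, take the $r\times n$ matrix whose $(i,j)$ entry is $x_{i,j}$ if $j\in\pi_\ell$ and $0$ otherwise. Stack these, giving $rd$ rows, and below them put rows $r+1,\dots,k$ of $X$ in full, which are $n-rd$ further rows.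

For $r=2$, $d=2$, $n=5$ (so $k=3$) and $\pi=(\{1,3\}|\{2,4,5\})$ the matrix is
$$\begin{pmatrix}x_{11}&0&x_{13}&0&0\\x_{21}&0&x_{23}&0&0\\0&x_{12}&0&x_{14}&x_{15}\\0&x_{22}&0&x_{24}&x_{25}\\x_{31}&x_{32}&x_{33}&x_{34}&x_{35}\end{pmatrix}.$$
Reordering the blocks permutes rows, so it changes $[\pi]_r$ only by a sign. Orders of blocks and sign normalizations are therefore irrelevant for linear independence. For a partition $\gamma$, let $\pi_\gamma$ denote $\gamma$ with its blocks ordered in any way.

**Guess.** Let $r\ge3$. Then $\{[\pi_\gamma]_r:\gamma\in\mathscr S_{r-3}\}$ is linearly independent.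

If $d=1$ the only partition is $\{[n]\}$, its matrix is $X$ itself (here $k=n$), and $\det X\neq0$. So the guess holds for $d=1$. The first real case is $r=3$, $d=2$, $n=6$, where $r-3=0$ and $\mathscr S_0$ consists of the three noncrossing partitions
$$AAABBB,\qquad ABBBAA,\qquad AABBBA.$$
To test independence by hand we need a way to read coefficients.

## Reading one coefficient at a time

**Definition (compatible system).** A *system* is a tuple $Q=(Q_1,\dots,Q_r)$ of disjoint $d$-element subsets of $[n]$. It is *compatible* with a partition $\gamma$ if every $Q_i$ meets every block of $\gamma$ exactly once.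

**Lemma 1.** Let $Q$ be a system and fix a bijection $\rho:[n]\setminus\bigcup_iQ_i\to\{r+1,\dots,k\}$. The monomial
$$\prod_{i=1}^r\prod_{j\in Q_i}x_{i,j}\cdot\prod_{j\notin\bigcup Q_i}x_{\rho(j),j}$$
has coefficient $\pm1$ in $[\pi_\gamma]_r$ if $Q$ is compatible with $\gamma$, and $0$ otherwise.

*Proof.* The bijection exists because both sides have $n-rd=k-r$ elements. The monomial contains exactly one variable from each column, so it tells us which variable column $j$ contributes. If $j\in Q_i$, the variable $x_{i,j}$ occurs in the matrix only in row $i$ of the stack $\ell$ with $j\in\pi_\ell$. If $j\notin\bigcup Q_i$, the variable $x_{\rho(j),j}$ occurs only in the full row $\rho(j)$. So the choice of rows is forced. It is a permutation exactly when each row $i$ of each stack $\ell$ is chosen once, that is, when $|Q_i\cap\pi_\ell|=1$ for all $i,\ell$. $\square$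

In the $5\times5$ example take $Q_1=\{1,2\}$, $Q_2=\{3,4\}$, $\rho(5)=3$. The monomial $x_{11}x_{12}x_{23}x_{24}x_{35}$ occurs in $[\{1,3\}|\{2,4,5\}]_2$, but not in $[\{1,2\}|\{3,4,5\}]_2$, since $Q_1$ meets $\{1,2\}$ twice.

**Lemma 2.** If $\gamma\ne\gamma'$ are in $\Pi(n,d,r)$, then $[\pi_\gamma]_r\ne\pm[\pi_{\gamma'}]_r$.

*Proof.* If every block of $\gamma$ were contained in a block of $\gamma'$, the two partitions would be equal, since both have $d$ blocks. So there are $i,j$ in one block of $\gamma$ and in different blocks of $\gamma'$. Blocks of $\gamma'$ have at least $r$ elements, so we can choose a system compatible with $\gamma'$ with $i,j\in Q_1$. It is not compatible with $\gamma$. By Lemma 1 some monomial has coefficient $\pm1$ in one polynomial and $0$ in the other. $\square$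

So it makes no difference whether we speak of the family or of the set of polynomials.

Now the test for $r=3$, $n=6$. Take $Q_1=\{1,2\}$, $Q_2=\{3,5\}$, $Q_3=\{4,6\}$. This is compatible with $ABBBAA$, and with neither other word, because $1,2$ share a block there. So in a linear relation the coefficient of $ABBBAA$ is zero. Next take $Q_1=\{1,3\}$, $Q_2=\{2,4\}$, $Q_3=\{5,6\}$. This is compatible with $AABBBA$ and not with $AAABBB$. So that coefficient is zero, and then the last one is too. The guess survives. Notice the shape of the argument, which is a triangular elimination. We will use it throughout.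

## An exchange relation with $r+1$ terms

To look for dependence, start even lower. For $r=2$, $d=2$, $n=4$ write $\Delta_{ij}$ for the $2\times2$ minors of $X$. Then $[12|34]_2=\Delta_{12}\Delta_{34}$, $[13|24]_2=-\Delta_{13}\Delta_{24}$, $[23|14]_2=\Delta_{23}\Delta_{14}$, and the three-term Plücker relation says that their sum is $0$. One crossing partition is expressed through two noncrossing ones, and it is one swap away from noncrossing. The general form is this.

**Lemma 3.** For disjoint sets $\pi_1,\dots,\pi_d$ with union $[n]$, of any sizes, let $[\pi_1|\cdots|\pi_d]$ be the determinant defined as above. Let $|C|=r+1$, let $D$ be disjoint from $C$, and let $*$ stand for further fixed blocks. Then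
$$\sum_{c\in C}[\,C\setminus c\,|\,D\cup c\,|*]=[\,C\,|\,D\,|*].\tag{1}$$

*Proof.* Recall that in the exterior algebra on $e_1,\dots,e_n$ over $\mathbb C[x_{i,j}]$, the determinant of an $n\times n$ matrix is the coefficient of $e_1\wedge\cdots\wedge e_n$ in the wedge of its rows. For $S\subset[n]$ put
$$y_i^S=\sum_{j\in S}x_{i,j}e_j,\qquad \omega_S=y_1^S\wedge\cdots\wedge y_r^S=\sum_{T\subset S,\ |T|=r}\Delta_Te_T,$$
where $\Delta_T$ is the minor of $X$ on rows $1,\dots,r$ and columns $T$, and $e_T$ is the wedge of the $e_j$, $j\in T$, in increasing order. Then $[\pi_1|\cdots|\pi_d]$ is the coefficient of $e_1\wedge\cdots\wedge e_n$ in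
$$\omega_{\pi_1}\wedge\cdots\wedge\omega_{\pi_d}\wedge y_{r+1}^{[n]}\wedge\cdots\wedge y_k^{[n]}.$$
So it suffices to show $\sum_c\omega_{C\setminus c}\wedge\omega_{D\cup c}=\omega_C\wedge\omega_D$.

Since $y_i^{D\cup c}=y_i^D+x_{i,c}e_c$ and $e_c\wedge e_c=0$, expanding the product leaves only terms with at most one $e_c$:
$$\omega_{D\cup c}=\omega_D+\sum_{i=1}^r(-1)^{i-1}x_{i,c}\,e_c\wedge\theta_i,$$
where $\theta_i$ is the wedge of the $y_m^D$, $m\ne i$, in order. Now sum over $c$.

First, $\sum_c\omega_{C\setminus c}=\omega_C$, because $\omega_{C\setminus c}=\Delta_{C\setminus c}e_{C\setminus c}$ and every $r$-subset of $C$ is $C\setminus c$ for exactly one $c$. This produces the term $\omega_C\wedge\omega_D$.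

Second, $\omega_{C\setminus c}\wedge e_c=\omega_C\wedge e_c$, because the terms $e_T$ with $c\in T$ are killed by $e_c$. Hence $\sum_cx_{i,c}\,\omega_{C\setminus c}\wedge e_c=\omega_C\wedge y_i^C=0$, since $y_i^C$ is already a factor of $\omega_C$. So all remaining terms cancel. $\square$

Let us use it with $d=2$, $n=2r$, $C=\{1,\dots,r+1\}$ and $D=\{r+2,\dots,2r\}$. The right side of (1) is $0$: the stack of $D$ has $r$ rows but only $r-1$ nonzero columns. So the $r+1$ polynomials of $\gamma_c=\{C\setminus c,\ D\cup c\}$ sum to zero. As words:

* $r=3$: $BAAABB,\ ABAABB,\ AABABB,\ AAABBB$. The numbers of swaps that suffice to reach a noncrossing partition are $0,1,1,0$. The guess allows $0$.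
* $r=4$: $BAAAABBB,\ ABAAABBB,\ AABAABBB,\ AAABABBB,\ AAAABBBB$. Here $0,1,2,1,0$ swaps suffice, and the guess allows $1$. The middle word really needs two: the swaps that change it give $ABAAABBB$, $AAABABBB$, $AABABABB$, each with letters $A,B,A,B$ in this order.
* $r=5$: $0,1,2,2,1,0$ swaps suffice, and the guess allows $r-3=2$.

So the guess passes the relation at $r=3$ and $r=4$, and breaks at $r=5$:
$$\sum_{c=1}^6[\,\{1,\dots,6\}\setminus c\,|\,\{c,7,8,9,10\}\,]_5=0$$
is a relation inside $\mathscr S_2$. A stray letter must be moved through at most half of a run of length $r$, so the natural threshold is $\lfloor r/2\rfloor$ and not $r-3$. This threshold is exact.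

**Theorem 4.** Let $r\ge2$, $d\ge2$, $n\ge rd$, $t\ge0$, and order blocks arbitrarily.

(A) If $t\ge\lfloor r/2\rfloor$, then $\{[\pi_\gamma]_r:\gamma\in\mathscr S_t\}$ is linearly dependent.

(B) If $t\le\lfloor r/2\rfloor-1$, then $\{[\pi_\gamma]_r:\gamma\in\mathscr S_t\}$ is linearly independent.

**Corollary 5.** For $r\ge3$ the guess holds if and only if $d=1$ or $r\in\{3,4\}$. It fails for every $r\ge5$, $d\ge2$, $n\ge rd$.

*Proof.* The case $d=1$ was treated above. For $d\ge2$, the guess holds iff $r-3\le\lfloor r/2\rfloor-1$, that is, $r-\lfloor r/2\rfloor=\lceil r/2\rceil\le2$, that is, $r\le4$. $\square$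

*Proof of (A).* Let $C=\{1,\dots,r+1\}$ and $D=\{r+2,\dots,n-r(d-2)\}$. Then $|D|=n-rd+r-1\ge r-1$. Let the remaining $d-2$ blocks be consecutive intervals of size $r$. For $1\le c\le r+1$ put $\gamma_c=\{C\setminus c,\ D\cup c,\ *\}$. All block sizes are at least $r$, so $\gamma_c\in\Pi(n,d,r)$.

**All terms lie in $\mathscr S_t$.** We have $s_c\gamma_c=\gamma_{c+1}$ for $1\le c\le r$. In $\gamma_{r+1}$ all blocks are intervals. In $\gamma_1$ the interval $\{2,\dots,r+1\}$ sits between the elements $1$ and $r+2$ of $\{1\}\cup D$, and the other blocks are intervals. Both are noncrossing. So $\gamma_c$ can be made noncrossing by $\min(c-1,\,r+1-c)$ swaps. The two numbers add up to $r$, so the minimum is at most $\lfloor r/2\rfloor\le t$.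

**The right side of (1).** If $n=rd$, then $|D|=r-1$ and the right side is $0$ as above. If $n>rd$, then $|D|\ge r$ and $\{C,D,*\}$ is a noncrossing element of $\Pi(n,d,r)$.

**The relation is nontrivial.** Since $r\ge2$, the set $C\setminus c$ is the only block of $\gamma_c$ with at least two elements of $C$, so $\gamma_c$ determines $c$. Also $\{C,D,*\}$ has $C$ as a block and no $\gamma_c$ does. So (1) is a relation with coefficients $\pm1$ among polynomials $[\pi_\gamma]_r$ for pairwise distinct $\gamma\in\mathscr S_t$, and by Lemma 2 these polynomials are pairwise distinct. $\square$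

The rest of the lecture proves (B).

## Noncrossing partitions as stacks of open blocks

The step here is to collect textbook-style facts about a noncrossing partition $\pi$ that we use constantly.

**(N1)** *For two blocks $C\ne D$ of $\pi$, either one lies entirely before the other, or one is nested in the other, which means that it lies between two consecutive elements (in a gap) of the other. If $D$ has an element strictly between $\min C$ and $\max C$, then $D$ is nested in $C$. Nestedness is transitive.*

*Proof.* Let $\min C<\min D$. If $\max C<\min D$, then $C$ is before $D$. Otherwise $\min D$ lies between consecutive elements $c<c'$ of $C$, and an element of $D$ beyond $c'$ would give a crossing $c<\min D<c'<\cdot$. So $D\subset(c,c')$. For the second claim, $D$ and $C$ are not one before the other, and if $C$ were nested in $D$, no element of $D$ would lie between $\min C$ and $\max C$. Transitivity: if $D$ is nested in $C$ and $C$ in $B$, then $D$ lies between $\min C$ and $\max C$, hence in one gap of $B$. $\square$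

**Definition (open, top).** A block is *open at time $j$* if it has elements $\le j$ and elements $>j$. The *top* block at time $j$ is the open block with the largest minimum.

For the word $AABBACCA$, both $A$ and $B$ are open at time $3$ and $B$ is top. At time $4$ only $A$ is open.

**(N2)** *(i) If $j+1$ is not the minimum of its block, its block is top at time $j$. (ii) If $j$ is not the maximum of its block, its block is top at time $j$. (iii) If $B$ is top at time $j$ and $p\in B$, $p\le j$, then the elements of $(p,j]$ not in $B$ form a union of complete blocks contained in $(p,j]$, each in a gap of $B$. (iv) If $B$ is top at time $j$, each element of $(j,\max B]$ is in $B$ or in a block nested in $B$ (in one gap) with minimum $>j$.*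

*Proof.* (i) The block $C\ni j+1$ is open at time $j$. If $D$ were open with $\min D>\min C$, then $\min C<\min D<j+1<\max D$ would be a crossing. (ii) The same with $j\in C$: $\min C<\min D<j<\max D$. (iii) Let $y\in(p,j]\setminus B$. It lies strictly between $\min B$ and $\max B$, so by (N1) its block lies in a gap of $B$, and this gap is after $p$. So the block has minimum $>p\ge\min B$. It is not open at time $j$, since $B$ is top; having the element $y\le j$, it lies in $(p,j]$. (iv) Let $y\in(j,\max B]\setminus B$. Its block lies in a gap of $B$, so its minimum exceeds $\min B$. If the minimum were $\le j$, the block would be open at time $j$ above $B$. $\square$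

**(N3)** *A noncrossing partition with all blocks of size $\ge2$ is determined by its set of block minima and its set of block maxima.*

*Proof.* Read left to right. A minimum opens a new block, and any other element joins the block that is top at that moment, by (N2)(i). A maximum, after joining, closes its block. So at each time we know the open blocks, their order by minima, and hence the next step. $\square$

## Minima and maxima: enough for $t=0$, not for $t=1$

The elimination seen for $r=3$ needs only the following. For a set $\mathscr S$ of partitions, consider the condition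

$(\star)$ *For every nonempty $\Sigma\subset\mathscr S$ there are $f\in\Sigma$ and a system compatible with $f$ and with no other member of $\Sigma$.*

If $(\star)$ holds, the polynomials are independent. Indeed, let $\Sigma$ be the support of a nontrivial linear relation; comparing the coefficient of the monomial of Lemma 1, we get that the coefficient of $f$ in the relation is $0$, a contradiction.

A sensible first attempt is to build the system from the sorted blocks. For $t=0$ this works at once. Given a set $\Sigma$ of noncrossing partitions and $r\ge2$, choose $f\in\Sigma$ with the sum of block minima as small as possible and, among these, the sum of block maxima as large as possible. Let $Q_1$ be the set of minima, $Q_r$ the set of maxima, and choose $Q_2,\dots,Q_{r-1}$ as disjoint transversals of the blocks of $f$ from the other elements. If $g\in\Sigma$ is compatible with $Q$, each block of $g$ contains exactly one element of $Q_1$, so the sum of minima of $g$ is at most $\sum Q_1$. By the choice of $f$ there is equality, so the minima of $g$ are $Q_1$. In the same way its maxima are $Q_r$. By (N3), $g=f$.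

For $t=1$ this breaks at (N3). Let $r=4$, $d=2$, $n=8$, where part (B) allows $t=1$, and take
$$\pi=ABBBBAAA,\qquad g=s_1\pi=BABBBAAA .$$
In both partitions the sets of smallest, second, third and fourth elements of the blocks are $\{1,2\},\{3,6\},\{4,7\},\{5,8\}$. So the system formed by these sets is compatible with both, and choosing extremal elements row by row cannot tell $\pi$ and $g$ apart.

Two changes get us past this. First, we take extremal sums not of single rows but of whole halves of the blocks (the $\lfloor r/2\rfloor$ smallest and the $\lfloor r/2\rfloor$ largest elements); this already forces a lot of common structure. Second, inside a half, we sort elements into rows by their *position modulo $\lfloor r/2\rfloor$ in the noncrossing source*, and not by their rank in the block.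

From now on let $r\ge2$, $d\ge2$, $a=\lfloor r/2\rfloor\ge1$ and $0\le t\le a-1$. We prove $(\star)$ for $\mathscr S_t$. Fix a nonempty $\Sigma\subset\mathscr S_t$.

## Cutting each block into first $a$, middle, last $a$

**Purpose.** We replace $\Sigma$ by a subset $K$ whose members share the positions of the small and large halves.

Blocks have size at least $r\ge2a$. For $g\in\Pi(n,d,r)$ let $U(g)$ be the set of the $a$ smallest elements of all blocks, $L(g)$ the set of the $a$ largest elements of all blocks, and $M(g)$ the rest. In $AABABBBA$ with $a=2$ we have $U=\{1,2,3,5\}$, $L=\{4,6,7,8\}$, $M=\emptyset$.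

Choose $U$ among the sets $U(g)$, $g\in\Sigma$, with minimal element sum. Among the $g\in\Sigma$ with $U(g)=U$, choose $L$ among the $L(g)$ with maximal element sum. Put
$$K=\{g\in\Sigma:U(g)=U,\ L(g)=L\},\qquad M=[n]\setminus(U\cup L).$$
Call a system *adapted* if $Q_1\sqcup\cdots\sqcup Q_a=U$, $Q_{a+1}\sqcup\cdots\sqcup Q_{2a}=L$ and, if $r$ is odd, $Q_r\subset M$.

**Lemma 6.** If $g\in\Sigma$ is compatible with an adapted system, then $g\in K$.

*Proof.* Each block of $g$ contains exactly $a$ elements of $U$, and their sum is at least the sum of its $a$ smallest elements. So $\sum U(g)\le\sum U$, with equality iff $U(g)=U$, and minimality forces equality. In the same way each block has exactly $a$ elements in $L$, so $\sum L(g)\ge\sum L$ with equality iff $L(g)=L$. Since $U(g)=U$, maximality forces $L(g)=L$. $\square$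

So it remains to find $f\in K$ and an adapted system that is compatible with $f$ and with no other $g\in K$.

## Which pairs of elements can change order

**Purpose.** We show that fewer than $a$ swaps can change the order of very few kinds of pairs, and we draw a first numerical consequence.

Fix once and for all a labeling of the blocks of each noncrossing partition, so that it becomes a word. For each $g\in K$ fix a noncrossing $\pi_g$ from which $g$ is obtained by at most $t$ adjacent transpositions (these are involutions, so we may run them backwards), and carry the labels along. So $g$ is a word too. Let *particle* $(C,i)$ be the $i$-th occurrence of the label $C$, both in $\pi_g$ and in $g$. Let $\mathrm{Inv}(g)$ be the set of pairs of particles with different labels whose order in $g$ differs from that in $\pi_g$; we call such pairs *inverted*. A swap of equal letters changes no order of particles, and a swap of different letters changes the order of exactly one pair. So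
$$|\mathrm{Inv}(g)|\le t\le a-1 .$$
Particle $(C,i)$ has class $U$ if $i\le a$, class $L$ if $i>|C|-a$, and class $M$ otherwise. The positions of the $U$-particles in $g$ form $U(g)$, and similarly for $L$ and $M$ and for $\pi_g$.

Write $\pi=\pi_g$, let $x=(C,i)$ be before $y=(D,j)$ in $\pi$, with $C\neq D$, and suppose that $\{x,y\}$ is inverted.

**(F1)** *If $z$ is strictly between $x$ and $y$ in $\pi$, then $\{x,z\}$ or $\{z,y\}$ is inverted.* Indeed, $y$ is before $x$ in $g$. If $x$ is still before $z$ in $g$, then $y$ is before $z$ in $g$. Particles with the same label never change order, so the pair that changes has different labels.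

**(F2)** *If $i'\ge i$, $j'\le j$ and $(C,i')$ is before $(D,j')$ in $\pi$, then this pair is inverted.* Indeed, in $g$ the particle $(D,j')$ is at or before $y$, which is before $x$, which is at or before $(C,i')$.

By (N1) there are three cases.

1. $C$ lies before $D$ in $\pi$. Then all pairs $(C,i'),(D,j')$ with $i'\ge i$, $j'\le j$ are inverted, so $(|C|-i+1)\,j\le a-1$. Hence $|C|-i+1\le a-1$ and $j\le a-1$, so $x$ has class $L$ and $y$ has class $U$.
2. $D$ is nested in $C$. Then $D$ lies in a gap of $C$ after $x$, so all pairs $x,(D,j')$ with $j'\le j$ are inverted. Hence $j\le a-1$ and $y$ has class $U$.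
3. $C$ is nested in $D$. Then all pairs $(C,i'),y$ with $i'\ge i$ are inverted. Hence $|C|-i+1\le a-1$ and $x$ has class $L$.

**(F3)** *The classes of $(x,y)$ are one of $(U,U)$ [only if $D$ is nested in $C$], $(L,L)$ [only if $C$ is nested in $D$], $(L,U)$, $(M,U)$, $(L,M)$.*

In words: from $\pi_g$ to $g$, $U$-particles move only from after to before $L$- and $M$-particles, $L$-particles move only from before to after $U$- and $M$-particles, and $M$-particles keep their mutual order. For example, $AABABBBA$ arises from $AAABBBBA$ by inverting $(A,3)$ and $(B,1)$, a pair of classes $(L,U)$ for $a=2$.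

For $h\in\{\pi_g,g\}$ let $\alpha_l(h)$, $1\le l\le ad$, be the number of $U$-positions of $h$ before its $l$-th $L$-position. By (F3), the number of $U$'s before a given $L$-particle does not decrease from $\pi_g$ to $g$, and its increase is the number of inverted $U$–$L$ pairs containing that particle. The $\alpha_l$ are these numbers sorted increasingly, and sorting respects termwise inequalities and sums. So
$$\alpha_l(g)\ge\alpha_l(\pi_g),\qquad \sum_l\bigl(\alpha_l(g)-\alpha_l(\pi_g)\bigr)=\#\{\text{inverted }U\text{–}L\text{ pairs of }g\}=:X(g)\le|\mathrm{Inv}(g)|\le a-1.$$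
Now let $g,g'\in K$. Since $\alpha(g)$ depends only on $U$ and $L$, we have $\alpha_l(g)=\alpha_l(g')\ge\alpha_l(\pi_{g'})$. With $m^+=\max(m,0)$ this gives
$$\sum_l\bigl(\alpha_l(\pi_{g'})-\alpha_l(\pi_g)\bigr)^+\le X(g)\le a-1.\tag{2}$$
So the sources of two members of $K$ are numerically close, in both directions.

## Parenthesis words, and rigidity of the noncrossing source

**Purpose.** We show that close sources are equal, up to one very tight exception.

For a noncrossing $\pi\in\Pi(n,d,r)$ let $\hat\pi$ be its restriction to $U(\pi)\cup L(\pi)$, relabeled by $[2ad]$. It is a noncrossing partition into $d$ blocks of size $2a$. Let $v(\pi)$ be the $U/L$-word of $\hat\pi$; it and $\alpha(\pi)=(\alpha_l(\pi))_l$ determine each other. Let $\pi_U$ be the restriction of $\pi$ to $U(\pi)$, relabeled by $[ad]$.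

**Lemma 7.** $v(\pi)$ determines $\hat\pi$.

*Proof.* In each block of $\hat\pi$ pair the $i$-th $U$ with the $(a+1-i)$-th $L$, for $1\le i\le a$. We claim that this is the parenthesis matching of $v(\pi)$ with $U$ opening and $L$ closing. Each $U$ precedes its partner. Two pairs of the same block are nested. For two blocks one before the other, pairs are disjoint. If $D$ is nested in $C$, every pair of $D$ lies in one gap of $C$, so a pair of $C$ either encloses it or is disjoint from it. So the matching is noncrossing. A noncrossing perfect matching with each $U$ before its $L$ is unique: at a factor $UL$ of the word the two letters must be partners, since otherwise the partner of this $U$ is further right and the partner of this $L$ is further left, a crossing. Remove the two letters and induct. This proves the claim.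

Between the $i$-th $U$ of a block and its partner lie the block's own elements of indices $i+1,\dots,2a-i$, of which $a-i$ are $U$'s, and complete nested blocks, with $a$ $U$'s each. So the number of $U$'s strictly between is congruent to $a-i$ modulo $a$. Hence $v(\pi)$ determines the index $i\in[1,a]$ of each matched pair. The pairs with $i=1$ consist of the minimum and the maximum of a block. By (N3), $\hat\pi$ is determined. $\square$

**Lemma 8.** Let $\pi,\pi'\in\Pi(n,d,r)$ be noncrossing, $\alpha=\alpha(\pi)$, $\alpha'=\alpha(\pi')$, and suppose
$$c=\sum_l(\alpha'_l-\alpha_l)^+\le a-1,\qquad c'=\sum_l(\alpha_l-\alpha'_l)^+\le a-1 .$$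
Then either $\alpha=\alpha'$, or $c=c'=a-1$ and $\pi_U\ne\pi'_U$.

The exception does occur. For $a=2$, $r=4$, let $\pi=AAABBBBA$ and $\pi'=FEEEEFFF$. The words are $UULUULLL$ and $UUULLULL$, so $\alpha=(2,4,4,4)$, $\alpha'=(3,3,4,4)$ and $c=c'=1$. Also $\pi_U=AABB$ and $\pi'_U=FEEF$ differ.

*Proof.* We work with $\hat\pi$ and $\hat\pi'$. In each block the first $a$ elements are $U$'s and the last $a$ are $L$'s. Suppose $\alpha\ne\alpha'$, and let $l$ be the first index with $\alpha_l\ne\alpha'_l$. The statement is symmetric, so let $\alpha_l<\alpha'_l$. Put $N=\alpha_l$ and $e=\alpha'_l-\alpha_l$. Then $1\le e\le c\le a-1$; in particular $a\ge2$. The words agree up to the $(l-1)$-st $L$, and then up to the $N$-th $U$. So with a common prefix $z$ of length $j=N+l-1$, containing $N$ $U$'s and $l-1$ $L$'s,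
$$v(\pi)=zL\cdots,\qquad v(\pi')=zU^eL\cdots.$$

**Step (i): the block at work in $\hat\pi'$.** Position $j+e$ is a $U$, so it is not a maximum, and its block $E'$ is top at time $j+e$ by (N2)(ii). The $L$ at $j+e+1$ is not a minimum, so it lies in $E'$ by (N2)(i). Thus $j+e$ and $j+e+1$ are the $a$-th and the $(a+1)$-st element of $E'$. Next, $j+e-m$ is the $(a-m)$-th element of $E'$ for $m=0,\dots,e-1$. We have just seen $m=0$. If it holds for $m\le e-2$, then since $a-m\ge2$ the element $j+e-m$ is not the minimum, so $E'$ is top at time $j+e-m-1$. The position $j+e-m-1\ge j+1$ is a $U$, so its block is top at that time. Hence it lies in $E'$, and it is the $(a-m-1)$-st element. For $m=e-1$ we get that $j+1$ is the $(a-e+1)$-st element of $E'$, and $a-e+1\ge2$. So at time $j$ the block $E'$ is top and has exactly $u=a-e\in[1,a-1]$ elements, all of them $U$'s.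

**Step (ii): the block at work in $\hat\pi$.** The $L$ at $j+1$ is not a minimum, so its block $E$ is top at time $j$. At that time $E$ has all its $a$ $U$'s and some number $s$ of $L$'s, $0\le s<a$.

**Step (iii): $s=0$.** The point is to compare both pictures in the common prefix $z$. Call a $U$ at position $p$ of $z$ *unmatched* if every interval $[p,q]$ with $p\le q\le j$ has more $U$'s than $L$'s. The difference starts at $1$ and changes by $\pm1$, so this means that the parenthesis partner of $p$ is not in $z$. It depends only on $z$. Let $p$ be the last unmatched $U$ of $z$; one exists, as we see now.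

In $\hat\pi'$, by (N2)(iii), after the $u$-th element of $E'$ the prefix $z$ contains only complete blocks. Their $U$'s have their partners (as in Lemma 7) inside $z$. The $u$-th element of $E'$ itself has its partner after $j$, since no $L$ of $E'$ is in $z$. So $p$ is the $u$-th element of $E'$, and the number of $U$'s in $(p,j]$ is $\equiv0\pmod a$.

In $\hat\pi$, the $i$-th $U$ of $E$ is matched with the $(a+1-i)$-th $L$ of $E$, which is in $z$ iff $a+1-i\le s$. So among the $U$'s of $E$ exactly those with $i\le a-s$ are unmatched, and $a-s\ge1$. After the $(a-s)$-th element of $E$, the prefix $z$ contains $s$ $U$'s and $s$ $L$'s of $E$ and otherwise complete blocks, by (N2)(iii), and all $U$'s there are matched in $z$. So $p$ is the $(a-s)$-th element of $E$, and the number of $U$'s in $(p,j]$ is $\equiv s\pmod a$.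

Hence $s\equiv0\pmod a$, so $s=0$.

**Step (iv): $\pi_U\ne\pi'_U$.** The position $p$ has the same rank $\tau$ among the $U$'s in both words. In $\hat\pi$ it is the $a$-th element of $E$, that is, the last $U$ of its block. In $\hat\pi'$ it is in the block $E'$ together with the $U$ at $j+1$, whose rank is $N+1>\tau$. So $\tau$ is a block maximum in $\pi_U$ but not in $\pi'_U$.

**Step (v): following the $L$'s of $E$ and $E'$.** For $1\le i\le a$ let $R_i$ be the rank, among all $L$'s of $\hat\pi$, of the $i$-th $L$ of $E$. Let $R'_i$ be the same for $E'$ in $\hat\pi'$. At time $j$ in $\hat\pi$ the block $E$ is top with $a$ $U$'s and no $L$. At time $j+e$ in $\hat\pi'$ the block $E'$ is top with $a$ $U$'s and no $L$. By (N2)(iv), after this time and up to the end of the block, only elements of the block and of newly opened nested blocks occur, each nested block in one gap. So when the $i$-th $L$ of $E$ comes, exactly $i-1$ $L$'s of $E$ and some number $b_i\ge0$ of complete blocks have occurred since time $j$, and similarly for $E'$ with $b'_i$: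
$$R_i=l-1+i+ab_i,\quad \alpha_{R_i}=N+ab_i,\qquad R'_i=l-1+i+ab'_i,\quad \alpha'_{R'_i}=N+e+ab'_i .$$
Moreover $b_1=b'_1=0$, since the first $L$'s come immediately.

*If $R_i<R'_i$:* in $\hat\pi'$ there are $i+ab_i$ $L$'s of ranks $l,\dots,R_i$. They come after time $j+e$ and before the $i$-th $L$ of $E'$. So fewer than $i$ of them are in $E'$, and at least $ab_i+1$ are in newly opened nested blocks. A block has only $a$ $L$'s, so at least $b_i+1$ such blocks are involved, and all $a$ $U$'s of each precede the $L$ of rank $R_i$. Hence $\alpha'_{R_i}\ge N+e+a(b_i+1)$ and $\alpha'_{R_i}-\alpha_{R_i}\ge a+e>c$, a contradiction. So $R'_i\le R_i$ for all $i$.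

*If $R'_i<R_i$:* the same count in $\hat\pi$, for the $i+ab'_i$ $L$'s of ranks $l,\dots,R'_i$, gives $\alpha_{R'_i}\ge N+a(b'_i+1)$, so $\alpha_{R'_i}-\alpha'_{R'_i}\ge a-e$.

*If $R'_i=R_i$:* then $b_i=b'_i$ and $\alpha'_{R_i}-\alpha_{R_i}=e$.

**Step (vi): counting.** Let $h=\#\{i:R_i=R'_i\}$. Then $h\ge1$, as $R_1=R'_1$. Ranks for different $i$ are different, so
$$he\le c\le a-1,\qquad (a-h)(a-e)\le c'\le a-1 .$$
The first inequality gives $h\ne a$, so $1\le h\le a-1$. Use $(a-h)(a-e)=a(a-h-e)+he$. If $h+e<a$, then $(a-h)(a-e)\ge a+he>a-1$, a contradiction. If $h+e>a$, then $he\ge a+(a-h)(a-e)>a-1$, a contradiction. So $h+e=a$, and $(a-h)(a-e)=he=h(a-h)\ge a-1$, because $h(a-h)-(a-1)=(h-1)(a-h-1)\ge0$. Hence $c=c'=a-1$. $\square$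

In the example above, $e=1$ and $h=1$: the first $L$'s of $E$ and $E'$ have the same rank, and the second ones have ranks $R_2=4$ and $R'_2=2$.

**Lemma 9.** If $g,g'\in K$ and $\alpha(\pi_g)=\alpha(\pi_{g'})$, then $\pi_g=\pi_{g'}$.

*Proof.* Let $\pi=\pi_g$, $\pi'=\pi_{g'}$. By Lemma 7, $\hat\pi=\hat\pi'$. What is left is to place the $M$-elements.

**Bounds.** For the $\mu$-th $M$-position let $\beta_\mu$ and $\delta_\mu$ be the numbers of $U$'s and of $L$'s before it. By (F3) the $M$-particles keep their order, so the $\mu$-th $M$-particle is the same in $\pi$ and $g$. By (F3) again, $\beta_\mu(g)\ge\beta_\mu(\pi)$ and $\delta_\mu(g)\le\delta_\mu(\pi)$, and each difference counts inverted pairs, so it is at most $t\le a-1$. The same holds for $g',\pi'$. Since $g$ and $g'$ have the same sets $U,M,L$, we get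
$$|\beta_\mu(\pi)-\beta_\mu(\pi')|\le a-1,\qquad|\delta_\mu(\pi)-\delta_\mu(\pi')|\le a-1.$$

**Where an $M$ sits.** Let the $\mu$-th $M$ of $\pi$ be the element $y$, in block $C$. It comes after $i=\beta_\mu(\pi)+\delta_\mu(\pi)$ letters of $\hat\pi$. By (N2)(i), $C$ is top in $\pi$ at time $y-1$. A block open in $\pi$ at time $y-1$ has its minimum (a $U$) among the first $i$ letters of $\hat\pi$ and its maximum (an $L$, hence not $y$) among the later letters, and conversely. So $C$ is the top block of $\hat\pi$ at time $i$, and at that time it has exactly $a$ elements, its $U$'s. Define $i'$ and $C'$ likewise for $\pi'$; both $C,C'$ are blocks of $\hat\pi=\hat\pi'$.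

**$i=i'$.** Suppose $i<i'$; the case $i>i'$ is symmetric. The letters of $\hat\pi$ in $(i,i']$ contain $\beta_\mu(\pi')-\beta_\mu(\pi)\le a-1$ $U$'s and $\delta_\mu(\pi')-\delta_\mu(\pi)\le a-1$ $L$'s.

* If $C=C'$, let $p$ be the $a$-th element of $C$. It is the last element of $C$ by time $i$ and also by time $i'$. By (N2)(iii), $(p,i]$ and $(p,i']$ are unions of complete blocks, so $(i,i']$ is a nonempty union of complete blocks and contains at least $a$ $U$'s, a contradiction.
* If $C'\neq C$ has its minimum after $i$, then its $a$ $U$'s lie in $(i,i']$, a contradiction.
* Otherwise $C'\ne C$ is open at time $i$. Since $C$ is top then, $\min C'<\min C$. Since $C'$ is top at time $i'$, $C$ is not open at time $i'$, so it has been completed. At time $i$ it had exactly its $a$ $U$'s, so its $a$ $L$'s lie in $(i,i']$, a contradiction.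

So $i=i'$ for every $\mu$, and then also $C=C'$. The $\mu$-th $M$-position is $i+\mu$ in both partitions. So $\pi$ and $\pi'$ agree in their class words, in $\hat\pi$, and in the block of each $M$-element. Hence $\pi=\pi'$. $\square$

We now split into two cases, according to how many sources $\pi_g$, $g\in K$, occur.

## Several noncrossing sources: minima and maxima of the $U$-part

Assume that at least two different $\pi_g$ occur for $g\in K$.

**Step 1: each $g\in K$ uses all its inversions between $U$ and $L$.** Let $g\in K$, and pick $g'\in K$ with $\pi_{g'}\ne\pi_g$. By Lemma 9, $\alpha(\pi_g)\ne\alpha(\pi_{g'})$. By (2), used for $(g,g')$ and for $(g',g)$, Lemma 8 applies, and it gives that the sum in (2) equals $a-1$. So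
$$a-1\le X(g)\le|\mathrm{Inv}(g)|\le t\le a-1 .$$
Hence all inversions of $g$ are $U$–$L$ pairs. Also $a\ge2$, since for $a=1$ both sums in Lemma 8 would be $0$ and $\alpha(\pi_g)=\alpha(\pi_{g'})$.

**Step 2: $g$ is determined by $g|_U$.** By Step 1, the subwords of $g$ on $U$, on $M$ and on $L$ are those of $\pi_g$ on $U(\pi_g)$, $M(\pi_g)$ and $L(\pi_g)$. The sets $U,M,L$ are fixed, so $g$ is determined by $\pi_g$, and distinct $g\in K$ have distinct $\pi_g$. The restriction $g|_U$ is the noncrossing partition $(\pi_g)_U$ transported to $U$. For distinct $g,g'\in K$ we have $\pi_g\ne\pi_{g'}$, so $\alpha(\pi_g)\ne\alpha(\pi_{g'})$ by Lemma 9, and $(\pi_g)_U\ne(\pi_{g'})_U$ by Lemma 8. So the $g|_U$ are pairwise distinct noncrossing partitions of $U$ with blocks of size $a\ge2$.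

**Step 3: the system.** The argument for $t=0$ now works on $U$. For $1\le i\le a$ let $P_i(g)$ be the set of $i$-th smallest elements of the blocks of $g$. Choose $f\in K$ with $\sum P_1(f)$ minimal and, among these, $\sum P_a(f)$ maximal. Put $Q_i=P_i(f)$ for $i\le a$, let $Q_{a+i}$ be the set of $i$-th elements of the last-$a$ parts of the blocks of $f$, and if $r$ is odd, let $Q_r$ consist of one $M$-element of each block of $f$ (the block sizes are at least $r=2a+1$). This is an adapted system compatible with $f$.

**Step 4: it isolates $f$.** Let $g\in K$ be compatible with it. Each block of $g$ has exactly one element in $Q_1$, so $\sum P_1(g)\le\sum Q_1$, and minimality gives $P_1(g)=Q_1$. Each block of $g$ has exactly one element in $Q_a\subset U$. The elements of the block in $U=U(g)$ are its $a$ smallest ones, so this element is at most the $a$-th smallest. Hence $\sum P_a(g)\ge\sum Q_a$, and maximality gives $P_a(g)=Q_a$. Thus $g|_U$ and $f|_U$ have the same block minima and maxima. By (N3) they are equal, and by Step 2, $g=f$.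

For example, $\Sigma=\{AABABBBA,\ FEEEFEFF\}$ with $r=4$, $t=1$ is in this case, with sources $AAABBBBA$ (swap $s_3$) and $FEEEEFFF$ (swap $s_5$); here $U=\{1,2,3,5\}$ and $L=\{4,6,7,8\}$ for both. The sums of minima are $1+3$ and $1+2$, so $f=FEEEFEFF$, and $Q_1=\{1,2\}$ already excludes the other word.

## One noncrossing source: rows by residues modulo $a$

Assume now that all $g\in K$ have the same source $\pi_g=\pi$. By (F3) the $M$-particles keep their order, so each position in $M$ carries the same label in all $g\in K$. Hence $g$ is determined by its labeled words $g_U$ on $U$ and $g_L$ on $L$.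

**Step 1: residues.** Identify $U\cong[ad]$ and $U(\pi)\cong[ad]$ by rank. Let $\sigma$ be the word of $\pi$ on $U(\pi)$. It is a noncrossing partition into blocks of size $a$. For a $U$-particle $x$ let $\kappa(x)\in[ad]$ be its position in $\sigma$. Between consecutive elements of a block of $\sigma$ there are only complete blocks, of size $a$. So $\kappa$ increases by $1$ modulo $a$ from one particle of a block to the next, and *each block has exactly one $U$-particle in each residue class of $\kappa$ modulo $a$*.

**Step 2: walls.** We look for places in $\sigma$ that no inversion can cross. Let positions $q,q+1$ of $\sigma$ hold $(C,i)$ and $(D,j)$. Exactly one of the following holds: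

* (s1) $D=C$;
* (s2) $D$ is nested in $C$ in $\pi$, and then $j=1$;
* (s3) $i=a$, $D\ne C$, and $D$ is not nested in $C$ in $\pi$; in this case we call $q$ a *wall*.

Indeed, let $D\ne C$. If $i<a$, then $C$ is top in $\sigma$ at time $q$ by (N2)(ii), so by (N2)(i) the element at $q+1$ is a minimum, $j=1$. It lies between $(C,i)$ and $(C,a)$, so $D$ is nested in $C$ by (N1). If $i=a$ and $D$ is nested in $C$, then $D$ has a particle after $(C,a)$, so $D$ lies in a gap of $C$ after $(C,a)$. So $(D,1)$ has $\sigma$-position at least $q+1$, and $j=1$.

**Step 3: no inversion of any $g\in K$ between $U$-particles crosses a wall.** Let $q$ be a wall, with $z=(C,a)$ at position $q$. First: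

(†) *No block $H$ nested in $C$ (in $\pi$) has a $U$-particle at a $\sigma$-position $>q$.* Otherwise $H$ lies in a gap of $C$ after $(C,a)$. The particle at $q+1$ is not in $C$; it is after $(C,a)$ and at or before $(H,1)$. So it lies strictly between $\min C$ and $\max C$, and its block is nested in $C$ by (N1), against (s3).

Now let $x=(G,i)$ at $\sigma$-position $\le q$ and $y=(H,j)$ at $\sigma$-position $>q$ be inverted. By (F3), $H$ is nested in $G$. By (†), $G\ne C$, so $x\ne z$. Also $H\ne C$, since $C$ has no $U$-particle after $q$. So $z$ is strictly between $x$ and $y$, and by (F1) one of $\{z,y\}$, $\{x,z\}$ is inverted. If $\{z,y\}$ is, then (F3) says that $H$ is nested in $C$, against (†). If $\{x,z\}$ is, then (F3) says that $C$ is nested in $G$. So $C$ lies in a gap of $G$ after $x$, and by (F2) $x$ is inverted with all of $(C,1),\dots,(C,a)$. That is $a>t$ inversions, a contradiction.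

**Step 4: segments.** Cut $[ad]$ at the walls into *segments* $W$. By Step 3, in every $g\in K$ the $U$-particles with $\kappa\le q$ come before those with $\kappa>q$, for each wall $q$. So $g_U|_W$ contains the same particles as $\sigma|_W$. By (s1) and (s2),
$$\sigma|_W=X_1^{\lambda_1}X_2^{\lambda_2}\cdots X_\nu^{\lambda_\nu},$$
where $X_{h+1}$ is nested in $X_h$; the labels are distinct since nestedness is transitive. For $h\ge2$ the particle $(X_h,1)$ is in $W$ by (s2), so on $U$ the label $X_h$ occurs only in $W$ and in segments to the right of $W$. Order the labels in $W$ by $X_1<\cdots<X_\nu$ and put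
$$\mathrm{inv}_U(g)=\sum_W\#\{q<q'\text{ in }W:\ g_U(q)>g_U(q')\}.$$

**Step 5: the rows.** For $f\in K$ and $1\le m\le a$ let $Q_m(f)\subset U$ be the set of positions in $f$ of the $U$-particles with $\kappa\equiv m\pmod a$. By Step 1 these are $d$-sets, they partition $U$, and each meets each block of $f$ once.

*The labels of $f$ are strictly increasing on $Q_m(f)\cap W$.* Let $x,y$ be two particles there, $\kappa(x)<\kappa(y)$. Their labels differ by Step 1, and $\sigma|_W$ is weakly increasing, so $x$ has the smaller label. We show that $x$ is before $y$ in $f$. Otherwise $\{x,y\}$ is inverted. Since $\kappa(y)-\kappa(x)$ is a positive multiple of $a$, at least $a-1$ particles $z$ lie strictly between $x$ and $y$ in $\sigma$. By (F1) each of them gives an inverted pair $\{x,z\}$ or $\{z,y\}$. These pairs are different from each other and from $\{x,y\}$, so there are at least $a>t$ inversions, a contradiction.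

**Step 6: a comparison.**

**Lemma 10.** Let $f,g\in K$, and suppose every $Q_m(f)$, $1\le m\le a$, meets every block of $g$ exactly once. Then $\mathrm{inv}_U(g)\ge\mathrm{inv}_U(f)$, with equality iff $g_U=f_U$.

*Proof.* For $\phi\in\{f,g\}$, a label $X$ and a segment $W$ put
$$A_\phi(X,W)=\{m:\ \phi\text{ has label }X\text{ at a position of }Q_m(f)\cap W\}.$$
Each $Q_m(f)$ meets the block $X$ of $\phi$ in exactly one position, so for each $X$ the sets $A_\phi(X,W)$, over all $W$, partition $[a]$.

*$A_g(X,W)=A_f(X,W)$ for all $X,W$.* We go through the segments from right to left. Let $W$ have labels $X_1,\dots,X_\nu$ as in Step 4. For $h\ge2$, the label $X_h$ occurs only in $W$ and to its right, so $A_\phi(X_h,W)$ is the complement in $[a]$ of the union of the $A_\phi(X_h,W')$ with $W'$ to the right of $W$. By induction it is the same for $f$ and $g$. For $X_1$, note that the positions of $Q_m(f)\cap W$ carry different labels in $\phi$, so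
$$|Q_m(f)\cap W|=\#\{h:\ m\in A_\phi(X_h,W)\}.$$
The left side does not depend on $\phi$, and the contributions of $h\ge2$ agree. So whether $m\in A_\phi(X_1,W)$ is also the same for both. Other labels do not occur in $W$.

*Sorting.* So on each $Q_m(f)\cap W$ the labels of $g$ are a permutation of those of $f$, which are increasing there. If $g_U|_W\ne f_U|_W$, there are $q<q'$ in some $Q_m(f)\cap W$ with $g_U(q)>g_U(q')$. Exchange these two letters. This strictly lowers the number of inversions of the word on $W$: the pair $(q,q')$ itself stops being an inversion; pairs with positions outside $[q,q']$ are unaffected in total; and a letter $w$ in between, with $B=g_U(q)>S=g_U(q')$, contributes $[B>w]+[w>S]$ before and $[S>w]+[w>B]$ after, which is not larger. Iterate. The process stops, and it can stop only at the word that is increasing on every $Q_m(f)\cap W$, namely $f_U|_W$. So $g_U|_W$ has at least as many inversions as $f_U|_W$, with equality iff they are equal. Sum over $W$. $\square$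

**Step 7: the $L$-part.** The reflection $i\mapsto n+1-i$ preserves noncrossingness and maps adjacent transpositions to adjacent transpositions. It exchanges the classes $U$ and $L$, and it exchanges the $(U,U)$ and $(L,L)$ statements in (F3): if $x=(C,i)$ before $y=(D,j)$ has classes $(L,L)$ with $C$ nested in $D$, then after reflection $y$ comes first, both have class $U$, and the block of the second particle is nested in that of the first. The facts (F1) and (F2) are symmetric as well. Steps 1–6 used only these facts, the bound $t\le a-1$, the common source $\pi$ and the common set $U$. So applied to the reflected partitions they give $d$-sets $Q_{a+1}(f),\dots,Q_{2a}(f)$ that partition $L$, each meeting each block of $f$ once, and a statistic $\mathrm{inv}_L$ with the following property: if these sets all meet every block of $g\in K$ exactly once, then $\mathrm{inv}_L(g)\ge\mathrm{inv}_L(f)$, with equality iff $g_L=f_L$.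

**Step 8: the system.** Choose $f\in K$ *maximizing* $\mathrm{inv}_U+\mathrm{inv}_L$. Take $Q_1(f),\dots,Q_{2a}(f)$ and, if $r$ is odd, let $Q_r\subset M$ consist of one $M$-element of each block of $f$. This system is adapted and compatible with $f$. If $g\in K$ is compatible with it, then $\mathrm{inv}_U(g)\ge\mathrm{inv}_U(f)$ and $\mathrm{inv}_L(g)\ge\mathrm{inv}_L(f)$. By the choice of $f$ both are equalities, so $g_U=f_U$ and $g_L=f_L$. The labels on $M$ agree for all members of $K$, so $g=f$.

In both cases, by Lemma 6, the system is compatible with $f$ and with no other member of $\Sigma$. This proves $(\star)$ for $\mathscr S_t$, and with it part (B) of Theorem 4. $\square$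

Let us return to the pair that defeated the sorted rows: $\pi=ABBBBAAA$ and $g=BABBBAAA$, with $r=4$, $a=2$, $t=1$ and $\Sigma=\{\pi,g\}$. Take $\pi$ as the source of both. Here $U=\{1,2,3,6\}$, $L=\{4,5,7,8\}$, and $\sigma=ABBA$. The only wall is $q=3$: the particle $(B,2)$ is followed by $(A,2)$, and $A$ is not nested in $B$. The first segment is $ABB$ with $A<B$, so $\mathrm{inv}_U(\pi)=0$ and $\mathrm{inv}_U(g)=1$; the $L$-words are both $BBAA$. So $f=g$. The particles with odd $\kappa$ are $(A,1)$ and $(B,2)$, at positions $2$ and $3$ of $g$; those with even $\kappa$ are $(B,1)$ and $(A,2)$, at positions $1$ and $6$. Thus $Q_1=\{2,3\}$ and $Q_2=\{1,6\}$. In $\pi$ the positions $2$ and $3$ both carry $B$, so the system is not compatible with $\pi$, and the two partitions are separated.
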